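\title{Finitely generic and infinitely generic II$_1$ factors have different theories}

\begin{abstract}
Finite forcing and infinite forcing each single out a complete theory of II$_1$ factors in continuous logic. We show that the two theories are different, so that no II$_1$ factor is both finitely and infinitely generic; this answers a question from a survey of Goldbring and Hart. The theories are separated by their complexity. The theory of finitely generic factors is computable from $0^{(\omega)}$, while the theory of infinitely generic factors has the Turing degree of true second-order arithmetic. The interpretation of second-order arithmetic uses property (T) of $SL_3(\mathbb Z)$ to define a copy of $\mathbb Z$, and amalgamated free products to code arbitrary relations on $\mathbb N$ by finitely many operators.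
\end{abstract}

\section{Introduction}\label{sec:intro}

Forcing assigns to a sentence a provisional value that reflects how the sentence can still behave in extensions, and a structure is generic when the provisional values are the true ones. In infinite forcing the information available at a stage is a whole II$_1$ factor; in finite forcing it is a finite list of inequalities between moments. We recall both notions, pose the question of comparing them, and state the answer.

\subsection{The logic of tracial von Neumann algebras}

A \emph{tracial algebra} is a von Neumann algebra $M$ with a faithful normal tracial state $\tau$, and a \emph{II$_1$ factor} is an infinite-dimensional tracial algebra with center $\mathbb C1$. Inclusions are unital and trace preserving, and an \emph{extension} $N\supseteq M$ is such an embedding. We write $\|x\|_2=\tau(x^*x)^{1/2}$, $\|x\|_\infty$ for the operator norm, and $(M)_n=\{x\in M:\|x\|_\infty\le n\}$. Metric notions refer to $\|\cdot\|_2$.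

We work in continuous first-order logic. Variables and constants carry a \emph{sort} $n\in\{1,2,\dots\}$ and range over $(M)_n$; a constant or an element is substituted only for a variable of its sort. A \emph{quantifier-free} formula is a continuous real function of the real and imaginary parts of finitely many moments $\tau(w(\bar x))$, where $w$ is a word in the $x_i$ and $x_i^*$; for example $\|x\|_2$. General formulas are built with continuous connectives and the quantifiers $\sup_x$ and $\inf_x$. Every formula takes values in a bounded interval of $\mathbb R$, and the value $0$ is read as ``true''; so for nonnegative formulas $\sup$, $\inf$, $\max$, $\min$ play the roles of $\forall$, $\exists$, $\wedge$, $\vee$. A formula \emph{over $M$} may have parameters from $M$, and $\varphi^M$ is the value of the sentence $\varphi$ in $M$. The \emph{theory} of $M$ is the map $\varphi\mapsto\varphi^M$ on sentences without parameters. Every formula is a uniform limit of \emph{prenex} formulas $Q_1x_1\cdots Q_kx_k\,\chi$, where $Q_i\in\{\sup,\inf\}$ and the \emph{matrix} $\chi$ is quantifier-free.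 The class of II$_1$ factors is axiomatized by a $\forall\exists$-theory $T$.

A II$_1$ factor $M$ is \emph{existentially closed} (e.c.) if $(\inf_{\bar x}\chi)^M=(\inf_{\bar x}\chi)^N$ for every II$_1$ factor $N\supseteq M$ and every quantifier-free $\chi$ over $M$. Replacing $\chi$ by $-\chi$ gives the same for $\sup$.

\subsection{The two forcings and the question}

\begin{definition}[Infinite forcing]\label{def:inf}
For a II$_1$ factor $M$ and a prenex sentence $\varphi$ over $M$, define $F_M(\varphi)$ by induction:
\begin{enumerate}
\item[(i)] $F_M(\varphi)=\varphi^M$ if $\varphi$ is quantifier-free;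
\item[(ii)] $F_M(\inf_x\varphi(x))=\inf_{b\in M}F_M(\varphi(b))$;
\item[(iii)] $F_M(\sup_x\varphi(x))=\sup_{N\supseteq M}\,\sup_{b\in N}\,\inf_{N'\supseteq N}F_{N'}(\varphi(b))$, where $N,N'$ range over II$_1$ factors.
\end{enumerate}
The factor $M$ is \emph{infinitely generic} if $F_M(\varphi)=\varphi^M$ for every prenex sentence $\varphi$ over $M$.
\end{definition}

\begin{definition}[Finite forcing]\label{def:fin}
Fix a set $C$ of new constant symbols. A \emph{condition} is a finite set $p$ of expressions $\chi(\bar c)<r$, with $\chi$ quantifier-free, $\bar c$ a tuple from $C$ and $r\in\mathbb Q$, that is satisfied in some II$_1$ factor under some interpretation of the constants. For a condition $p$ and a prenex sentence $\varphi$ with constants from $C$, define $F_p(\varphi)$ by induction: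
\begin{enumerate}
\item[(i)] $F_p(\varphi)=\inf\{r:(\varphi<r)\in p\}$ if $\varphi$ is quantifier-free, where the infimum of the empty set is taken to be an upper bound for the values of $\varphi$;
\item[(ii)] $F_p(\inf_x\varphi(x))=\inf_{c\in C}F_p(\varphi(c))$;
\item[(iii)] $F_p(\sup_x\varphi(x))=\sup_{q\supseteq p}\,\sup_{c\in C}\,\inf_{q'\supseteq q}F_{q'}(\varphi(c))$, where $q,q'$ range over conditions.
\end{enumerate}
A II$_1$ factor $M$ is \emph{finitely generic} if, for some $C$ and some interpretation of $C$ onto a dense subset of $M$, every prenex sentence $\varphi$ with constants from $C$ satisfies $\varphi^M=\inf\{F_p(\varphi):p\text{ a condition satisfied in }M\}$.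
\end{definition}

Read $F(\varphi)<r$ as ``the present stage guarantees $\varphi<r$''. Clause (ii) guarantees an existential statement when a witness is already present. Clause (iii) guarantees $\sup_x\varphi<r$ when, for some $r'<r$, no later stage can produce an element $b$ for which $\varphi(b)<r'$ has become impossible to guarantee.

The following facts are known. Finitely generic and infinitely generic II$_1$ factors exist, and both kinds are e.c. Since any two II$_1$ factors embed in a third, all finitely generic factors share one complete theory, and all infinitely generic factors share one complete theory. The question, posed in \cite{GH}, is this.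

\begin{quote}
\emph{Do finitely generic and infinitely generic II$_1$ factors have the same theory? Is every finitely generic factor infinitely generic?}
\end{quote}

One might guess yes. The definitions run in parallel, and the theories agree at the lowest level: if $\chi$ is quantifier-free without parameters and $M$ is e.c., then $(\sup_{\bar x}\chi)^M$ is the supremum of $(\sup_{\bar x}\chi)^Q$ over all II$_1$ factors $Q$, because $M\mathbin{\bar\otimes}Q$ extends both $M$ and $Q$. The difference lies in what clause (iii) quantifies over. A condition is a finite object, essentially a natural number, while a separable factor is described by its moments, essentially a set of natural numbers. This bounds the two theories by first-order and by second-order arithmetic. The point is that infinitely generic factors attain their bound.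

\subsection{Results}

\begin{theorem}\label{thm:main}
Finitely generic and infinitely generic II$_1$ factors have different theories. No II$_1$ factor is both finitely generic and infinitely generic.
\end{theorem}

To speak of computability we single out countably many formulas. A formula is \emph{recursive} if its connectives are rational constants, $+$, $\cdot$, $\max$, $\min$, $|\cdot|$ and $\sqrt{|\cdot|}$, applied to real and imaginary parts of traces of words. The set $0^{(\omega)}$ is the effective join of the iterated Turing jumps $0^{(n)}$; it is Turing equivalent to the set of true first-order sentences of $(\mathbb N,+,\cdot)$. Let $V$ be the set of true sentences of full second-order logic over $(\mathbb N,S)$, with number variables $i,j,\dots$, \emph{binary} relation variables $R$ ranging over all subsets of $\mathbb N^2$, and atomic formulas $i=j$, $S(i,j)$ (meaning $j=i+1$) and $R(i,j)$.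

\begin{theorem}\label{thm:A}
There is a computable map $\theta\mapsto\sigma_\theta$ from second-order sentences over $(\mathbb N,S)$ to recursive prenex sentences such that, for every infinitely generic $N$, we have $\sigma_\theta^N=0$ if $\theta\in V$ and $\sigma_\theta^N\ge0.98$ if $\theta\notin V$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $M$ is finitely generic, then
\[
\{(\varphi,r):\varphi\text{ a recursive prenex sentence},\ r\in\mathbb Q,\ \varphi^M<r\}\le_T0^{(\omega)}.
\]
\end{theorem}

The set $V$ is true second-order arithmetic in a small language. Indeed, $0$ is the number that is not a successor; $a+b=c$ holds if and only if every $R$ with $R(0,a)$ and $\forall i,j\,(R(i,j)\to R(i+1,j+1))$ has $R(b,c)$, since the least such $R$ is $\{(i,a+i):i\in\mathbb N\}$; and $ab=c$ holds if and only if every $R$ with $R(0,0)$ and $\forall i,j\,(R(i,j)\to R(i+1,j+a))$ has $R(b,c)$. A set variable is replaced by the diagonal $R(i,i)$ of a relation variable, and conversely a relation is a set of codes of pairs. So there are computable truth-preserving translations in both directions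 between second-order arithmetic and second-order logic over $(\mathbb N,S)$. By Tarski's theorem on the undefinability of truth, $V$ is not definable in second-order arithmetic. The set $0^{(\omega)}$ is definable there, as the unique set whose zeroth column is empty and whose $(n+1)$st column is the jump of the $n$th, and hence so is every set computable from it. Therefore
\begin{equation}\label{eq:tarski}
V\not\le_T0^{(\omega)}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
Suppose that a finitely generic $M$ has the theory of an infinitely generic $N$; this includes the case $M=N$. Then $V=\{\theta:\sigma_\theta^M<\frac12\}$ by Theorem~\ref{thm:A}, and this set is computable from $0^{(\omega)}$ by Theorem~\ref{thm:B}, contradicting \eqref{eq:tarski}.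
\end{proof}

The lower bound in Theorem~\ref{thm:A} is sharp. Let $T^{\inf}$ be the set of pairs $(\varphi,r)$, with $\varphi$ a recursive prenex sentence and $r\in\mathbb Q$, such that $\varphi^N<r$ for infinitely generic $N$.

\begin{theorem}\label{thm:C}
$T^{\inf}\equiv_TV$: the theory of infinitely generic II$_1$ factors has exactly the Turing degree of true second-order arithmetic, while the theory of finitely generic factors is computable from $0^{(\omega)}$.
\end{theorem}

Section~\ref{sec:back} recalls the operator algebra tools and shows on a small example how one unitary remembers a set of integers. Section~\ref{sec:fin} proves Theorem~\ref{thm:B}. Sections~\ref{sec:inf}--\ref{sec:A} prove Theorem~\ref{thm:A}. Section~\ref{sec:C}, which is not needed for Theorem~\ref{thm:main}, proves Theorem~\ref{thm:C} and a consequence for separable models.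

\section{Prescribing a commutant}\label{sec:back}

We write $[x,y]=xy-yx$, $r^+=\max(r,0)$, and $W^*(X)$ for the von Neumann algebra generated by $X$, which contains $1$ and is closed under $*$. The completion of $M$ in $\|\cdot\|_2$ is $L^2(M)$, with inner product $\tau(y^*x)$. For a von Neumann subalgebra $B\subseteq M$, the conditional expectation $E_B:M\to B$ is the restriction of the orthogonal projection onto $L^2(B)$; it preserves $\tau$ and maps $(M)_1$ into $(B)_1$. Since $\|axb\|_2\le\|a\|_\infty\|x\|_2\|b\|_\infty$, a telescoping sum gives, for $x_i,y_i\in(M)_1$,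
\begin{equation}\label{eq:lip}
|\tau(x_1\cdots x_k)-\tau(y_1\cdots y_k)|\le\|x_1\cdots x_k-y_1\cdots y_k\|_2\le\sum_i\|x_i-y_i\|_2 .
\end{equation}
For a group $G$, the canonical unitaries of the group von Neumann algebra $L(G)$ form an orthonormal basis of $L^2(L(G))$; we denote them by the group elements. A \emph{Haar unitary} is a unitary $u$ with $\tau(u^n)=0$ for $n\ne0$; its powers are at mutual distance $\sqrt2$.

\begin{lemma}\label{lem:embed}
Every tracial algebra $A$ embeds in a II$_1$ factor, which can be taken separable if $A$ is.
\end{lemma}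

\begin{proof}
Let the free group $\mathbb F_2$ act on $A^{\otimes\mathbb F_2}$ by the Bernoulli shift $\beta$, and let $Q=A^{\otimes\mathbb F_2}\rtimes\mathbb F_2$, with canonical unitaries $u_g$. It contains $A$ and $L(\mathbb F_2)$, so it is infinite dimensional. Let $\sum_ga_gu_g$ be central. Commuting with $u_h$ gives $a_{hgh^{-1}}=\beta_h(a_g)$, so $\|a_g\|_2$ is constant on conjugacy classes. These are infinite for $g\ne1$ and $\sum_g\|a_g\|_2^2<\infty$, so $a_g=0$ for $g\neq1$. The element $a_1$ is invariant under the shift, hence scalar.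
\end{proof}

Any family of tracial algebras $Q_i$ with a common tracial subalgebra $B$ embeds over $B$ in the \emph{amalgamated free product} (Voiculescu, Popa), a tracial algebra in which the $Q_i$ are free over $B$: $E_B(x_1\cdots x_k)=0$ whenever $x_l\in Q_{i_l}$, $E_B(x_l)=0$ and $i_1\ne i_2\ne\dots\ne i_k$. The following computation is the engine of the paper. It adjoins to $Q$ a unitary that commutes with a prescribed subalgebra and measures the distance to it.

\begin{lemma}\label{lem:afp}
Let $B\subseteq Q$ be tracial algebras and let $z$ be the canonical Haar unitary of $L(\mathbb Z)$ in $Q*_B(B\mathbin{\bar\otimes}L(\mathbb Z))$. For $X\in Q$,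
\[
\|[X,z]\|_2^2=2\|X-E_B(X)\|_2^2=2\big(\|X\|_2^2-\|E_B(X)\|_2^2\big).
\]
\end{lemma}

\begin{proof}
Put $X^\circ=X-E_B(X)$. Since $z$ commutes with $B$, $[X,z]=[X^\circ,z]$, and expanding gives $\|[X^\circ,z]\|_2^2=2\|X^\circ\|_2^2-2\operatorname{Re}\tau(z^*X^{\circ*}zX^\circ)$. The last trace vanishes by freeness, because $E_B(z)=\tau(z)1=0$ and $E_B(X^\circ)=0$. The second equality is Pythagoras' theorem.
\end{proof}

\begin{example}[One unitary remembers a set of integers]\label{ex:tags}
Let $u\in A$ be a Haar unitary, think of $u^n$ as the integer $n$, and let $J\subseteq\mathbb Z$. We want a unitary $z$ that detects whether $n\in J$. The first attempt is $B=W^*(u^n:n\in J)$ in Lemma~\ref{lem:afp}. Then $\|[u^n,z]\|_2$ is $0$ if $n$ lies in the subgroup generated by $J$ and $\sqrt2$ otherwise. A commutant is an algebra, so only the subgroup is remembered: for $J=\{1\}$ the unitary $z$ commutes with every $u^n$.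

The remedy is to attach free tags. Let $\mathbb F$ be the free group on $f_k$, $k\in\mathbb Z$, let $Q=A\mathbin{\bar\otimes}L(\mathbb F)$, and let $B=W^*(u^n\otimes f_n:n\in J)$. For $J=\{1\}$ the elements $u^l\otimes f_1^l$, $l\in\mathbb Z$, form an orthonormal basis of $L^2(B)$. The element $u^n\otimes f_k$ is orthogonal to $u^l\otimes f_1^l$ unless $n=l$ and $f_k=f_1^l$, that is, unless $n=k=l=1$. Hence
\[
\min_{k\in\mathbb Z}\|[u^n\otimes f_k,z]\|_2=\begin{cases}0&n=1,\\ \sqrt2&n\ne1.\end{cases}
\]
The product $u^2\otimes f_1^2$ still commutes with $z$, but its tag is not a generator, so it is never tested. Lemma~\ref{lem:code} does the same for arbitrary sets.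
\end{example}

So a quantifier over $z$ can act as a quantifier over all subsets of $\mathbb Z$. Four things are missing. The set $\{u^n\}$ must be definable, and the infinitely many tags must be named by finitely many elements so that $\min_k$ becomes a quantifier (Section~\ref{sec:Z}). Sets must be upgraded to binary relations, and the unitaries $z$ must exist in the factor itself (Sections~\ref{sec:inf} and~\ref{sec:code}). Finally, the parameters must be quantified away (Sections~\ref{sec:sent} and~\ref{sec:A}).

\section{Finite forcing is arithmetical}\label{sec:fin}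

Let $M$ be finitely generic, witnessed by $C=\bigcup_nC_n$, where $C_n$ is the set of constants of sort $n$. To bound the complexity of $\varphi^M$ we must remove three obstacles: $F_p$ depends on the syntactic form of $p$; the infimum that computes $\varphi^M$ runs over the conditions satisfied in the particular factor $M$; and there are uncountably many conditions. Permutations of $C$ are used throughout, so we first check that there are enough constants of every sort.

\begin{lemma}\label{lem:dense}
Every nonempty relatively open subset of $(M)_n$ contains the interpretations of infinitely many constants of sort $n$. In particular $C_n$ is infinite.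
\end{lemma}

\begin{proof}
Let $d\in C$ and $\varphi=\inf_x\|x-d\|_2$ with $x$ of sort $n$. If $p$ is satisfied in $M$ and $c\in C_n$, then $F_p(\|c-d\|_2)\ge\|c-d\|_2^M$, by either case of clause (i). So $F_p(\varphi)\ge\inf_{c\in C_n}\|c-d\|_2^M$, and genericity gives $\operatorname{dist}(d,(M)_n)=\varphi^M\ge\inf_{c\in C_n}\|c-d\|_2^M$. Given $a\in(M)_n$ and $\varepsilon>0$, pick $d\in C$ with $\|a-d\|_2<\varepsilon$. Then $\operatorname{dist}(d,(M)_n)<\varepsilon$, so some $c\in C_n$ has $\|c-d\|_2<\varepsilon$ and $\|c-a\|_2<2\varepsilon$. Thus $C_n$ is interpreted densely in $(M)_n$. The ball is convex with more than one point, so it has no isolated points, and a dense set meets each nonempty open subset in infinitely many points.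
\end{proof}

\subsection{Semantic forcing values}

For a condition $p$, let $[p]$ be the class of pairs (II$_1$ factor, interpretation of $C$) that satisfy $p$, and write $q\le p$ if $[q]\subseteq[p]$. If $q\le p$, then $q\cup p$ is a condition and $[q\cup p]=[q]$. Define $G_p(\varphi)$ by clauses (ii) and (iii) of Definition~\ref{def:fin} with $G$ in place of $F$, but with $G_p(\varphi)=\sup_{[p]}\varphi$ for quantifier-free $\varphi$. For example, if $c$ has sort $1$ and $p=\{\|c\|_2^2<\frac14\}$, then $G_p(\|c\|_2)=\frac12$, while $F_p(\|c\|_2)\ge1$ is the default value. Put $I_q(\varphi)=\inf_{q'\supseteq q}G_{q'}(\varphi)$, so that $G_p(\sup_x\varphi')=\sup_{q\supseteq p}\sup_cI_q(\varphi'(c))$.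

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] If $\pi$ is a sort-preserving permutation of $C$, then $G_{\pi(p)}(\pi(\varphi))=G_p(\varphi)$ and $I_{\pi(p)}(\pi(\varphi))=I_p(\varphi)$.
\item[(b)] If $q\le p$, then $G_q(\varphi)\le G_p(\varphi)$.
\item[(c)] If $q\le p$, then $I_q(\varphi)\ge I_p(\varphi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $\pi$ permutes the conditions and preserves every clause of the definition.

(b) Induct on $\varphi$. For quantifier-free $\varphi$ the supremum is over a smaller class, and the $\inf$ clause preserves the inequality. Let $\varphi=\sup_x\varphi'$, $q_1\supseteq q$ and $c\in C$. Then $q_1\le p$, so $q_1\cup p$ is a condition containing $p$. Every condition containing $q_1\cup p$ contains $q_1$, so $I_{q_1}(\varphi'(c))\le I_{q_1\cup p}(\varphi'(c))\le G_p(\varphi)$. Take the supremum over $q_1$ and $c$.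

(c) For $q'\supseteq q$ we have $q'\cup p\supseteq p$ and $[q'\cup p]=[q']$, so $I_p(\varphi)\le G_{q'\cup p}(\varphi)=G_{q'}(\varphi)$ by (b).
\end{proof}

\begin{lemma}\label{lem:FG}
We have $G_p(\varphi)\le F_p(\varphi)$, and for every $\varepsilon>0$ there is $p'\supseteq p$ with $[p']=[p]$ and $F_{p'}(\varphi)\le G_p(\varphi)+\varepsilon$. Consequently $\varphi^M=\inf\{G_p(\varphi):p\text{ satisfied in }M\}$.
\end{lemma}

\begin{proof}
For quantifier-free $\varphi$, $(\varphi<r)\in p$ gives $\sup_{[p]}\varphi\le r$, and the default value bounds all values of $\varphi$. The two quantifier clauses are monotone, so $G_p\le F_p$ by induction. The second claim is also an induction. If $\varphi$ is quantifier-free, add to $p$ the expression $\varphi<r$ with $G_p(\varphi)<r<G_p(\varphi)+\varepsilon$; it holds throughout $[p]$. If $\varphi=\inf_x\varphi'$, choose $c$ with $G_p(\varphi'(c))\le G_p(\varphi)+\varepsilon/2$ and apply the induction hypothesis to $\varphi'(c)$ and $\varepsilon/2$. If $\varphi=\sup_x\varphi'$, take $p'=p$. Given $q\supseteq p$ and $c$, we have $I_q(\varphi'(c))\le G_p(\varphi)$,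 so some $q'\supseteq q$ has $G_{q'}(\varphi'(c))<G_p(\varphi)+\varepsilon/2$, and by induction some $q''\supseteq q'$ has $F_{q''}(\varphi'(c))\le G_p(\varphi)+\varepsilon$. Hence $F_p(\varphi)\le G_p(\varphi)+\varepsilon$. For the last claim, note that $p'$ is satisfied in $M$ whenever $p$ is.
\end{proof}

The next lemma removes $M$. It is the only place where we use that $M$ is e.c.

\begin{lemma}\label{lem:allp}
If $\varphi$ has no constants, then $\varphi^M=\inf_pG_p(\varphi)$, the infimum over all conditions.
\end{lemma}

\begin{proof}
Let $p=\{\chi_j(\bar c)<r_j\}$ be a condition with distinct constants $\bar c=(c_1,\dots,c_l)$, satisfied in $Q$. Then $\inf_{\bar x}\max_j(\chi_j(\bar x)-r_j)$ is negative in $Q$, hence in $M\mathbin{\bar\otimes}Q$, hence in $M$. So the tuples of $M$ satisfying $p$ form a nonempty open subset of a product of balls. By Lemma~\ref{lem:dense} it contains the interpretation of a tuple of distinct constants $c_1',\dots,c_l'$ of the right sorts. Extend $c_i\mapsto c_i'$ to a sort-preserving permutation $\pi$ of $C$. Then $\pi(p)$ is satisfied in $M$ and $G_{\pi(p)}(\varphi)=G_p(\varphi)$.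 Now apply Lemma~\ref{lem:FG}.
\end{proof}

\subsection{Countably many conditions suffice}

Choose distinct constants $c_{n,i}\in C_n$ for $n\ge1$, $i\in\mathbb N$, and let $C^0$ be the set of them. Let $\mathcal P_0$ be the set of conditions whose formulas are recursive and whose constants lie in $C^0$. The labeling of $C^0$ gives G\"odel numbers to these conditions and to recursive formulas over $C^0$.

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] For every condition $q$ over $C^0$ there is $q_0\in\mathcal P_0$ with $q_0\le q$.
\item[(b)] Let $p\in\mathcal P_0$ and let $\varphi$, $\inf_x\varphi'$, $\sup_x\varphi'$ be prenex sentences over $C^0$. Then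
\begin{align*}
G_p(\textstyle\inf_x\varphi')&=\inf\{G_p(\varphi'(c)):c\in C^0\},\\
I_p(\varphi)&=\inf\{G_{q}(\varphi):q\in\mathcal P_0,\ q\supseteq p\},\\
G_p(\textstyle\sup_x\varphi')&=\sup\{I_q(\varphi'(c)):q\in\mathcal P_0,\ q\supseteq p,\ c\in C^0\}.
\end{align*}
\item[(c)] If $\varphi$ has no constants, then $\varphi^M=\inf_{p\in\mathcal P_0}G_p(\varphi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $q=\{\chi_j<r_j\}$. At some point of $[q]$ we have $\chi_j<r_j-2\delta$ for all $j$, with $\delta>0$ rational. Each $\chi_j$ is a continuous function of finitely many moments, which range in a compact box, so by the Weierstrass theorem there is a rational polynomial $\chi_j'$ in these moments with $|\chi_j-\chi_j'|\le\delta$ on the box. Put $q_0=\{\chi_j'<r_j-\delta\}$. It holds at the chosen point, and $\chi_j'<r_j-\delta$ implies $\chi_j<r_j$.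

(b) In each line the restriction can only raise an infimum or lower a supremum, so we show that each omitted term is matched by a retained one. Since $C^0$ has infinitely many constants of each sort, finitely many constants can be moved into $C^0$ by a sort-preserving permutation $\pi$ that fixes the constants of $p$, $\varphi$ and $\varphi'$. First line: for $c\in C$ take $\pi$ with $\pi(c)\in C^0$; then $G_p(\varphi'(\pi(c)))=G_p(\varphi'(c))$. Second line: for $q\supseteq p$ take $\pi$ with $\pi(q)$ over $C^0$, and $q_0\in\mathcal P_0$ with $q_0\le\pi(q)$. Since $\pi(q)\supseteq p$, the set $q_1=q_0\cup p$ lies in $\mathcal P_0$ and $q_1\le\pi(q)$. So $G_{q_1}(\varphi)\le G_{\pi(q)}(\varphi)=G_q(\varphi)$ by Lemma~\ref{lem:G}(a,b). Third line: for $q\supseteq p$ and $c\in C$ take $\pi$ moving $c$ and the constants of $q$ into $C^0$, and form $q_1$ as before. Then $I_{q_1}(\varphi'(\pi(c)))\ge I_{\pi(q)}(\varphi'(\pi(c)))=I_q(\varphi'(c))$ by Lemma~\ref{lem:G}(a,c).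

(c) Given $p$, take $\pi$ with $\pi(p)$ over $C^0$ and $p_0\in\mathcal P_0$ with $p_0\le\pi(p)$. Then $G_{p_0}(\varphi)\le G_p(\varphi)$, and Lemma~\ref{lem:allp} applies.
\end{proof}

Being a condition asks for the existence of a II$_1$ factor, which looks like a quantifier over sets of integers. Compactness of the space of traces turns it into a quantifier over integers.

\begin{lemma}\label{lem:P0}
Membership in $\mathcal P_0$ has the form $\exists k\,\forall d\,(\text{decidable})$.
\end{lemma}

\begin{proof}
Let $p=\{\chi_j<r_j\}$ be a finite set of expressions with recursive $\chi_j$ and constants $X_1,\dots,X_l$ of sorts $n_1,\dots,n_l$. Consider the following properties of a linear map $\tau:\mathbb C\langle X,X^*\rangle\to\mathbb C$ on $*$-polynomials: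
\begin{equation}\label{eq:trace}
\begin{gathered}
\tau(1)=1,\quad\tau(a^*)=\overline{\tau(a)},\quad\tau(ab)=\tau(ba),\quad\tau(a^*a)\ge0,\\
\tau(a^*X_i^*X_ia)\le n_i^2\,\tau(a^*a),\quad\tau(a^*X_iX_i^*a)\le n_i^2\,\tau(a^*a).
\end{gathered}
\end{equation}
We claim that $p$ is a condition if and only if there are $k\ge1$ and $\tau$ satisfying \eqref{eq:trace} with $\chi_j(\tau)\le r_j-\frac1k$ for all $j$. If $p$ is satisfied in a factor, take its moments. Conversely, given $\tau$, let $H$ be the Hilbert space obtained from the form $\tau(b^*a)$, with $\Omega$ the class of $1$. By the second line of \eqref{eq:trace}, left multiplication is a $*$-representation by bounded operators with $\|X_i\|_\infty\le n_i$. The vector state of $\Omega$ extends $\tau$ to a normal trace on the generated von Neumann algebra. It is faithful: if $\tau(x^*x)=0$, then $\|xy\Omega\|^2=\tau(xyy^*x^*)\le\|y\|_\infty^2\,\tau(xx^*)=0$ for all $y$ in the algebra, and $\Omega$ is cyclic. Lemma~\ref{lem:embed} embeds this tracial algebra in a II$_1$ factor, where $p$ is satisfied.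

Fix $k$, and let $d$ be so large that all words in the $\chi_j$ have length at most $2d+2$. Let $\mathcal K_d$ be the set of complex functions $\tau$ on words of length at most $2d+2$, extended linearly, such that $|\tau(w)|$ is at most the product of the sorts of the letters of $w$, the first three identities of \eqref{eq:trace} hold for words $a$ and $ab$ of length at most $2d+2$, the inequalities hold for polynomials $a$ of degree at most $d$, and $\chi_j(\tau)\le r_j-\frac1k$. A trace as in the claim restricts to an element of each $\mathcal K_d$. Conversely, suppose $\tau_d\in\mathcal K_d$ for all large $d$. Extend $\tau_d$ by zero to longer words. The sequence lies in a compact product of discs, and each constraint is closed, involves finitely many words and holds for all large $d$; so a cluster point is a trace as in the claim. Finally, the recursive connectives have graphs definable in the real field without parameters, so ``$\mathcal K_d\ne\emptyset$'' is a first-order sentence about $(\mathbb R,+,\cdot)$, computable from $p,k,d$, and Tarski's decision procedure decides it.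
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $p,q,q'$ range over $\mathcal P_0$, $c$ over $C^0$, $r,r'$ over $\mathbb Q$, and $\varphi$ over recursive prenex formulas over $C^0$. By the definition of $G$ and Lemma~\ref{lem:count}(b):
\begin{itemize}
\item for quantifier-free $\varphi$: $G_p(\varphi)>r$ if and only if $p\cup\{-\varphi<-r\}\in\mathcal P_0$;
\item $G_p(\inf_x\varphi)<r$ if and only if $\exists c\ G_p(\varphi(c))<r$;
\item $G_p(\sup_x\varphi)>r$ if and only if $\exists r'>r\ \exists q\supseteq p\ \exists c\ \forall q'\supseteq q\ \neg\big(G_{q'}(\varphi(c))<r'\big)$;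
\item for any real $g$: $g<r$ if and only if $\exists r'<r\,\neg(g>r')$, and $g>r$ if and only if $\exists r'>r\,\neg(g<r')$.
\end{itemize}
With Lemma~\ref{lem:P0}, recursion on $n$ computes from $n$ two first-order arithmetical formulas that define the relations $G_p(\varphi)<r$ and $G_p(\varphi)>r$ for sentences $\varphi$ with $n$ quantifiers. By Lemma~\ref{lem:count}(c), $\varphi^M<r$ if and only if $\exists p\ G_p(\varphi)<r$. So from $(\varphi,r)$ one computes an arithmetical sentence that is true exactly when $\varphi^M<r$, and $0^{(\omega)}$ decides it.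
\end{proof}

\section{Infinitely generic extensions}\label{sec:inf}

We shall build one infinitely generic factor that contains all the unitaries of Example~\ref{ex:tags}. For this we need that every factor has an infinitely generic extension and that genericity survives long unions. For prenex $\varphi$, let $-\varphi$ be the prenex formula obtained by swapping $\sup$ and $\inf$ and negating the matrix; thus $-(-\varphi)=\varphi$ and $(-\varphi)^M=-\varphi^M$. Think of $[-F_M(-\varphi),F_M(\varphi)]$ as the range of values that $M$ leaves open for $\varphi$. The next lemma says that this interval shrinks as $M$ grows, is never empty, and can be made arbitrarily short.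

\begin{lemma}\label{lem:mono}
Let $\varphi$ be a prenex sentence over the II$_1$ factor $M$.
\begin{enumerate}
\item[(a)] If $N\supseteq M$, then $F_N(\varphi)\le F_M(\varphi)$.
\item[(b)] $F_M(\varphi)+F_M(-\varphi)\ge0$.
\item[(c)] $\inf_{N\supseteq M}\big(F_N(\varphi)+F_N(-\varphi)\big)\le0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each part is an induction on the number of quantifiers, for all $M$ at once. For quantifier-free $\varphi$ the values in $M$ and $N$ agree and the sums vanish.

(a) For $\inf_x\varphi'$: $\inf_{b\in N}F_N(\varphi'(b))\le\inf_{b\in M}F_N(\varphi'(b))\le\inf_{b\in M}F_M(\varphi'(b))$. For $\sup_x\varphi'$: the extensions of $N$ are among those of $M$.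

In (b) and (c) the statement is symmetric in $\varphi$ and $-\varphi$, so let $\varphi=\inf_x\varphi'$ and $-\varphi=\sup_x(-\varphi')$.

(b) For $b\in M$, clause (iii) with $N=M$, the induction hypothesis and (a) give
\[
F_M(-\varphi)\ge\inf_{N'\supseteq M}F_{N'}(-\varphi'(b))\ge\inf_{N'\supseteq M}\big(-F_{N'}(\varphi'(b))\big)\ge-F_M(\varphi'(b)).
\]
The supremum of the right side over $b$ is $-F_M(\varphi)$.

(c) Suppose that the sum is at least $\varepsilon>0$ for all $N\supseteq M$. Let $g=\inf_{N\supseteq M}F_N(\varphi)$ and pick $N$ with $F_N(\varphi)\le g+\varepsilon/4$. Then $F_N(-\varphi)\ge\frac34\varepsilon-g$, so there are $N_1\supseteq N$ and $b\in N_1$ with $F_{N'}(-\varphi'(b))\ge\varepsilon/2-g$ for all $N'\supseteq N_1$. By induction some $N'\supseteq N_1$ has $F_{N'}(\varphi'(b))+F_{N'}(-\varphi'(b))\le\varepsilon/4$. Then $F_{N'}(\varphi)\le F_{N'}(\varphi'(b))\le g-\varepsilon/4$, contradicting the choice of $g$.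
\end{proof}

The completed union of a chain of II$_1$ factors, whose balls are the completions of the unions of the balls, is a II$_1$ factor because $T$ is $\forall\exists$. For a chain of length $\omega_1$ the union is already complete, since every countable subset, in particular every Cauchy sequence in a ball, lies in one member.

\begin{lemma}\label{lem:crit}
Let $N=\bigcup_{\alpha<\omega_1}N_\alpha$ be the union of a chain of II$_1$ factors. Suppose that for every $\alpha$ and every prenex sentence $\varphi$ over $N_\alpha$ there is $\alpha'\ge\alpha$ with $F_{N_{\alpha'}}(\varphi)+F_{N_{\alpha'}}(-\varphi)\le0$. Then $N$ is infinitely generic. This applies in particular if all $N_\alpha$ are infinitely generic.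
\end{lemma}

\begin{proof}
Every $\varphi$ over $N$ is over some $N_\alpha$, so $F_N(\varphi)=-F_N(-\varphi)$ by Lemma~\ref{lem:mono}(a,b). We prove $F_N(\varphi)=\varphi^N$ by induction. The quantifier-free and $\inf$ cases hold by definition, and
\[
F_N(\textstyle\sup_x\varphi')=-F_N(\textstyle\inf_x(-\varphi'))=-\inf_{b\in N}F_N(-\varphi'(b))=\sup_{b\in N}F_N(\varphi'(b)).
\]
If $N_\alpha$ is infinitely generic, the sum for $\alpha'=\alpha$ is $\varphi^{N_\alpha}+(-\varphi)^{N_\alpha}=0$.
\end{proof}

\begin{proposition}\label{prop:embed}
Every II$_1$ factor $M$ embeds in an infinitely generic one.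
\end{proposition}

\begin{proof}
Well-order the pairs $(\varphi,k)$ with $\varphi$ a prenex sentence over $M$ and $k\ge1$, and build a chain starting at $M$. At the step for $(\varphi,k)$, Lemma~\ref{lem:mono}(c) extends the current factor to some $N$ with $F_N(\varphi)+F_N(-\varphi)\le1/k$; at limits take completed unions. The inequalities persist by Lemma~\ref{lem:mono}(a), so the final completed union $M^*$ has $F_{M^*}(\varphi)+F_{M^*}(-\varphi)\le0$ for all $\varphi$ over $M$. Put $M_0=M$, $M_{\alpha+1}=M_\alpha^*$, take completed unions at limits, and apply Lemma~\ref{lem:crit}.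
\end{proof}

\begin{remark}\label{rem:known}
The common theory of infinitely generic factors can be read off here. If $M\subseteq N$ are infinitely generic, then $\varphi^M=F_M(\varphi)\ge F_N(\varphi)=\varphi^N$ for $\varphi$ over $M$, and the same for $-\varphi$, so $\varphi^M=\varphi^N$. Two infinitely generic factors embed in an infinitely generic extension of their tensor product.
\end{remark}

\section{A definable copy of the integers}\label{sec:Z}

We want a formula $\eta(x)$ whose zero set is $\{u^n:n\in\mathbb Z\}$ and whose small values occur only near that set. The plan has three steps: locate $x$ in a group algebra, make it a group element, and cut the group down to $\mathbb Z$. To locate $x$ in a subalgebra $W$ with generators $t_i$, we say that $x$ almost commutes with every $b$ that almost commutes with the generators: $\|[x,b]\|_2\le K\max_i\|[t_i,b]\|_2$. All group elements must pass this test with the same $K$. For the group $\mathbb Z$ this fails: if $u\in N$ is a Haar unitary, then $N*_{W^*(u)}(W^*(u)\rtimes\mathbb Z)$ contains a unitary $b$ with $bub^*=e^{i\pi/n}u$,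 and $\|[u^n,b]\|_2=2$ while $\|[u,b]\|_2\le\pi/n$. So we find $\mathbb Z$ inside a group with property (T).

Let $\Gamma=SL_3(\mathbb Z)$, generated by $e_{ij}=1+E_{ij}$ $(i\ne j)$, where $E_{ij}$ are the matrix units; $e_{13}^n=1+nE_{13}$. The group $\Gamma$ has property (T) (Kazhdan): there is $\varepsilon_0>0$ such that $\max_{ij}\|\pi(e_{ij})\xi-\xi\|\ge\varepsilon_0\|\xi\|$ in every unitary representation $\pi$ without nonzero invariant vectors. For an arbitrary $\pi$, with $\Pi$ the projection onto the invariant vectors, apply this to $\xi-\Pi\xi$ in the orthocomplement of the invariant vectors: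
\begin{equation}\label{eq:T}
\|\xi-\Pi\xi\|\le\varepsilon_0^{-1}\max_{ij}\|\pi(e_{ij})\xi-\xi\|.
\end{equation}
Fix an integer $K\ge2/\varepsilon_0$.

\begin{lemma}\label{lem:cent}
The centralizer of $\{e_{12},e_{13},e_{23}\}$ in $\Gamma$ is $\{e_{13}^n:n\in\mathbb Z\}$.
\end{lemma}

\begin{proof}
The matrix $gE_{ij}$ has $j$th column equal to the $i$th column of $g$, the matrix $E_{ij}g$ has $i$th row equal to the $j$th row of $g$, and all other entries vanish. So $g$ commutes with $E_{ij}$ if and only if $g_{ii}=g_{jj}$, $g_{ki}=0$ for $k\ne i$ and $g_{jk}=0$ for $k\ne j$. For $E_{12}$ this gives $g_{11}=g_{22}$, $g_{21}=g_{31}=g_{23}=0$; for $E_{13}$, $g_{11}=g_{33}$, $g_{21}=g_{31}=g_{32}=0$; for $E_{23}$, $g_{22}=g_{33}$, $g_{12}=g_{32}=g_{31}=0$. Together they say $g=a1+g_{13}E_{13}$, and $\det g=a^3=1$ forces $a=1$.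
\end{proof}

For an $8$-tuple $t=((t_{ij})_{i\ne j},v,w)$ in $(N)_1$ put $u=t_{13}$, $W_t=W^*(t_{ij}:i\ne j)$, and, for $x\in(N)_1$,
\begin{align*}
\rho_t(b)&=\max_{ij}\max\big(\|[t_{ij},b]\|_2,\|[t_{ij}^*,b]\|_2\big),\qquad D_t(x)=\sup_{b\in(N)_1}\big(\|[x,b]\|_2-K\rho_t(b)\big)^+,\\
\eta_t(x)&=\max\big(D_t(x),\ \|wxw^*-x\,vxv^*\|_2,\ 1-\|x\|_2,\ \|[x,t_{12}]\|_2,\ \|[x,t_{13}]\|_2,\ \|[x,t_{23}]\|_2\big).
\end{align*}
By \eqref{eq:lip}, $\eta_t$ is $3$-Lipschitz on $(N)_1$: the second term contains $x$ three times, and the commutators contain it twice. The first lemma holds for \emph{every} $t$, which will matter when $t$ is quantified.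

\begin{lemma}\label{lem:dist}
Let $N$ be e.c., $t\in(N)_1^8$ and $x\in(N)_1$. Then $\|x-E_{W_t}(x)\|_2\le D_t(x)/\sqrt2$.
\end{lemma}

\begin{proof}
Let $N'$ be a II$_1$ factor containing $N*_{W_t}(W_t\mathbin{\bar\otimes}L(\mathbb Z))$. The Haar unitary $z$ has $\rho_t(z)=0$, and $\|[x,z]\|_2=\sqrt2\,\|x-E_{W_t}(x)\|_2$ by Lemma~\ref{lem:afp}. As $N$ is e.c., the supremum $D_t(x)$ has the same value in $N'$ as in $N$.
\end{proof}

\begin{remark}
The lemma fails without the hypothesis on $N$. Let $N=L(\Gamma*\mathbb Z)$ and $t_{ij}=e_{ij}$. Every $g\neq1$ in $\Gamma*\mathbb Z$ has infinitely many $\Gamma$-conjugates: if $g\notin\Gamma$ its centralizer in $\Gamma$ is trivial, and if $g\in\Gamma$ has a centralizer of finite index, then $g$ commutes with a power of each $e_{ij}$, so with each $E_{ij}$, and $g=1$. So the only vectors of $L^2(N)$ invariant under conjugation by $\Gamma$ are scalars, \eqref{eq:T} gives $\|[x,b]\|_2\le2\|b-\tau(b)\|_2\le K\rho_t(b)$, and $D_t$ vanishes identically although $W_t\neq N$.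
\end{remark}

The entries $v,w$ serve to recognize group elements. We call $t$ \emph{exact} if all its entries are unitaries, $e_{ij}\mapsto t_{ij}$ extends to a homomorphism $g\mapsto t_g$ on $\Gamma$, and for all $g,h\in\Gamma$
\[
[t_g,vt_hv^*]=0,\qquad wt_gw^*=t_g\,vt_gv^*,\qquad\tau(t_g\,vt_hv^*)=0\ \text{ unless }g=h=1 .
\]
Then the elements $t_g\,vt_hv^*$ are orthonormal, the $t_g$ form an orthonormal basis of $L^2(W_t)$, the algebra $vW_tv^*$ commutes with $W_t$, and $\tau(a\,va'v^*)=\tau(a)\tau(a')$ for $a,a'\in W_t$, since this holds on the basis. In particular $u$ is a Haar unitary. Exactness is a property of moments, so it is preserved in extensions. Exact tuples exist: let $G$ be the HNN extension of $\Gamma\times\Gamma$ with stable letters $v,w$ and relations $v(g,1)v^{-1}=(1,g)$, $w(g,1)w^{-1}=(g,g)$. By Britton's lemma $\Gamma\times\Gamma$ embeds in $G$, and the canonical unitaries $t_g=(g,1)$, $v$, $w$ of $L(G)$ form an exact tuple.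

Thus $W_t$ and $vW_tv^*$ generate a copy of $W_t\mathbin{\bar\otimes}W_t$, conjugation by $w$ is the map $t_g\mapsto t_g\otimes t_g$, and the equation $wxw^*=x\,vxv^*$ compares the image of $x$ with $x\otimes x$. For $x=\sum_ga_gt_g$ the coefficients at $t_g\otimes t_g$ are $a_g$ and $a_g^2$, so each $a_g$ is $0$ or $1$, and $\|x\|_2=1$ leaves a single $t_g$. The next lemma makes this stable.

\begin{lemma}\label{lem:Z}
Let $t$ be exact in $N$.
\begin{enumerate}
\item[(a)] $\eta_t(u^n)=0$ for all $n\in\mathbb Z$.
\item[(b)] If $N$ is e.c., $x\in(N)_1$ and $\eta_t(x)\le s$ with $0<s\le\frac1{100}$, then there is a unique $n\in\mathbb Z$ with $\|x-u^n\|_2\le4\sqrt s$.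
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\pi(g)\xi=t_g\xi t_g^*$ on $L^2(N)$. For $b\in(N)_1$, \eqref{eq:T} gives $\|[t_g,b]\|_2=\|\pi(g)b-b\|_2\le2\|b-\Pi b\|_2\le K\rho_t(b)$. So $D_t(t_g)=0$ for all $g$. The second and third terms of $\eta_t(t_g)$ vanish by exactness, and the commutators vanish for $g=e_{13}^n$ by Lemma~\ref{lem:cent}.

(b) Let $a=E_{W_t}(x)=\sum_ga_gt_g$, where $a_g=\tau(t_g^*a)=\tau(t_g^*x)$. By Lemma~\ref{lem:dist}, $\|x-a\|_2\le s$, so $\|waw^*-a\,vav^*\|_2\le s+3s=4s$ by \eqref{eq:lip}. The coefficient of $waw^*$ at the unit vector $t_g\,vt_gv^*=wt_gw^*$ is $\tau(t_g^*a)=a_g$. The coefficient of $a\,vav^*$ there is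
\[
\tau\big(vt_g^*v^*\,t_g^*a\,vav^*\big)=\tau\big(t_g^*a\cdot v\,t_g^*a\,v^*\big)=a_g^2 .
\]
Bessel's inequality gives $\sum_g|a_g|^2|1-a_g|^2\le16s^2$. Since $\sum_g|a_g|^2=\|a\|_2^2\ge(1-2s)^2\ge\frac{16}{25}$, some $g$ has $|1-a_g|\le5s$. Then $\|x-t_g\|_2^2\le2-2\operatorname{Re}a_g\le10s$, so $\|x-t_g\|_2\le4\sqrt s$. For $h\in\{e_{12},e_{13},e_{23}\}$ we get $\|t_{gh}-t_{hg}\|_2=\|[t_g,t_h]\|_2\le s+8\sqrt s<\sqrt2$, which forces $gh=hg$. By Lemma~\ref{lem:cent}, $t_g=u^n$ for some $n$. It is unique because $8\sqrt s<\sqrt2$.
\end{proof}

\section{Coding relations, and rich factors}\label{sec:code}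

We return to Example~\ref{ex:tags}. The tags become the conjugates $f_k=\tilde u^kf\tilde u^{-k}$ of one unitary $f$, where $\tilde u$ comes from an auxiliary exact tuple $\tilde t$; then $\min_k$ is replaced by an infimum over $c$ with a penalty $\eta_{\tilde t}(c)$. To test a pair $(x,x')$, a unitary $m$ moves $x'$ to a second tensor leg, so that norms and inner products factor. Fix a computable injection $\langle\cdot,\cdot\rangle:\mathbb N^2\to\mathbb N$ and the constants
\[
A_1=10^8,\qquad A_2=10^{10},\qquad A_3=10^{24},
\]
whose sizes are explained in Section~\ref{sec:sent}. For an $11$-tuple $y=(\tilde t,f,m,z)$ in $(N)_1$, with $\tilde t$ an $8$-tuple, put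
\[
\psi(x,x';y)=\inf_{c\in(N)_1}\max\big(A_1\eta_{\tilde t}(c),\ \|[\,x\,mx'm^*\,cfc^*,\,z]\|_2\big).
\]
For every $y$ and all $x,x',a,a'\in(N)_1$, \eqref{eq:lip} gives
\begin{equation}\label{eq:psilip}
|\psi(x,x';y)-\psi(a,a';y)|\le2\big(\|x-a\|_2+\|x'-a'\|_2\big).
\end{equation}

\begin{definition}
Let $A\subseteq Q$ be tracial algebras, $(s_n)_{n\in\mathbb N}$ unitaries in $A$ and $R\subseteq\mathbb N^2$. An $11$-tuple $y=(\tilde t,f,m,z)$ of unitaries in $Q$ is a \emph{code for $(s_n),R$ over $A$} if $\tilde t$ is exact and, with $\tilde u=\tilde t_{13}$ and $f_k=\tilde u^kf\tilde u^{-k}$, for all $k\in\mathbb Z$ and $a,b\in(A)_1$,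
\begin{equation}\label{eq:star}
\|[a\,mbm^*f_k,z]\|_2^2=2\|a\|_2^2\|b\|_2^2-\begin{cases}2|\tau(as_i^*)|^2|\tau(bs_j^*)|^2&k=\langle i,j\rangle,\ (i,j)\in R,\\0&\text{otherwise.}\end{cases}
\end{equation}
A II$_1$ factor $N$ is \emph{rich} if it contains a code for $(s_n),R$ over $A$ for every countably generated von Neumann subalgebra $A\subseteq N$, every sequence of unitaries $(s_n)$ in $A$ and every $R\subseteq\mathbb N^2$.
\end{definition}

A code remains a code in every extension of $Q$, and over every smaller $A$ containing the $s_n$. A rich factor contains exact tuples, namely the first eight entries of any code.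

\begin{lemma}\label{lem:code}
Let $A$ be a II$_1$ factor, $(s_n)$ unitaries in $A$ and $R\subseteq\mathbb N^2$. Some II$_1$ factor $Q\supseteq A$ contains a code for $(s_n),R$ over $A$.
\end{lemma}

\begin{proof}
Let $H=G*\langle f\rangle$ with $G$ the HNN extension of Section~\ref{sec:Z} and $f$ of infinite order, and let $\tilde t$ be the exact tuple in $L(G)\subseteq L(H)$. The conjugates $gfg^{-1}$, $g\in G$, freely generate the kernel of $H\to G$, and the $\tilde u^k$ are distinct, so the $f_k$ freely generate a free group. Let $Q_1=(A\mathbin{\bar\otimes}A\mathbin{\bar\otimes}L(H))\rtimes\mathbb Z/2$, where $\mathbb Z/2$ flips the first two legs, $m$ is the implementing unitary and $A$ is embedded as the first leg. Then $X:=a\,mbm^*f_k=a\otimes b\otimes f_k$ and $\|X\|_2=\|a\|_2\|b\|_2$.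

For $(i,j)\in R$ let $U_{ij}=s_i\otimes s_j\otimes f_{\langle i,j\rangle}$, and let $B=W^*(U_{ij}:(i,j)\in R)$. For a reduced word $\omega$ in letters indexed by $R$, the third leg of $\omega(U)$ is the group element $\omega(f)$ obtained by substituting $f_{\langle i,j\rangle}$, and it is nontrivial if $\omega$ is. So $\tau(\omega(U))=0$ for nontrivial $\omega$, and the $\omega(U)$ form an orthonormal basis of $L^2(B)$. The inner product $\tau(\omega(U)^*X)$ has the factor $\tau(\omega(f)^*f_k)$, which vanishes unless $\omega(f)=f_k$, that is, unless $\omega$ is the single letter $(i,j)\in R$ with $\langle i,j\rangle=k$. Thus $\|E_B(X)\|_2=|\tau(U_{ij}^*X)|=|\tau(as_i^*)||\tau(bs_j^*)|$ in the first case of \eqref{eq:star}, and $E_B(X)=0$ in the second. Let $z$ be the Haar unitary of $Q_1*_B(B\mathbin{\bar\otimes}L(\mathbb Z))$, and apply Lemmas~\ref{lem:afp} and~\ref{lem:embed}.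
\end{proof}

\begin{proposition}\label{prop:rich}
There is a rich infinitely generic II$_1$ factor.
\end{proposition}

\begin{proof}
Build a chain of infinitely generic factors $N_\alpha$, $\alpha<\omega_1$. Given $N_\alpha$, take one extension as in Lemma~\ref{lem:code} for each sequence of unitaries in $N_\alpha$ and each $R$, form their amalgamated free product over $N_\alpha$, and embed it in an infinitely generic $N_{\alpha+1}$ by Lemma~\ref{lem:embed} and Proposition~\ref{prop:embed}. At a limit, let $N_\alpha$ be an infinitely generic extension of the completed union. The union $N$ is infinitely generic by Lemma~\ref{lem:crit}. A countably generated subalgebra $A\subseteq N$ lies in some $N_\alpha$, and $N_{\alpha+1}$ contains the required codes.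
\end{proof}

\emph{Until the end of Section~\ref{sec:A}, $N$ is a rich infinitely generic factor}, and formulas are evaluated in $N$. Only two properties are used: $N$ is rich, and $N$ is e.c.

\begin{lemma}\label{lem:psi}
Let $y\in N$ be a code for $(s_n),R$ over $A$. For $a,b\in(A)_1$ define $\psi_0(a,b)\ge0$ by
\[
\psi_0(a,b)^2=2\Big(\|a\|_2^2\|b\|_2^2-\sup_{(i,j)\in R}|\tau(as_i^*)|^2|\tau(bs_j^*)|^2\Big),\qquad\sup\emptyset=0 .
\]
Then $\min(1,\psi_0(a,b)-0.0016)\le\psi(a,b;y)\le\psi_0(a,b)$. In particular $\psi(s_i,s_j;y)=0$ for $(i,j)\in R$, and $\psi(a,b;y)\ge1$ if $\psi_0(a,b)\ge1.41$.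
\end{lemma}

\begin{proof}
By \eqref{eq:star}, $\psi_0(a,b)=\inf_k\|[a\,mbm^*f_k,z]\|_2$. The upper bound follows by taking $c=\tilde u^k$, for which $\eta_{\tilde t}(c)=0$. For the lower bound let $c\in(N)_1$. If $A_1\eta_{\tilde t}(c)\ge1$, the term for $c$ is at least $1$. Otherwise Lemma~\ref{lem:Z}(b) with $s=10^{-8}$ gives $k$ with $\|c-\tilde u^k\|_2\le4\cdot10^{-4}$. Then $\|cfc^*-f_k\|_2\le8\cdot10^{-4}$, and replacing $cfc^*$ by $f_k$ changes the norm of the commutator by at most $0.0016$.
\end{proof}

\section{The sentences $\sigma_\theta$}\label{sec:sent}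

\subsection{Design}

With an exact tuple $t$ as parameter, the elements $u^n$ serve as numbers, $x\mapsto xu$ as successor, and $11$-tuples as relations. Two problems remain. First, we want $\mathbb N$ rather than $\mathbb Z$; an $11$-tuple $y$ selects the domain, through the formula $\psi(x,x;y)$. Second, $t$ must be quantified, and exactness consists of infinitely many conditions on moments. We do not try to express it. The sentence $\sigma_\theta$ says
\[
\text{for all }t:\ \big(\exists y\ \mathrm{Pre}(t,y)\big)\ \Longrightarrow\ \big(\exists y\ \mathrm{Con}_\theta(t,y)\big).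
\]
The premise says that $u$ is almost unitary, that elements with small $\eta_t$ are pairwise close or almost orthogonal, and that $y$ selects a set that contains $1$, is closed under successor, and in which $1$ is not a successor. The conclusion says that $y$ selects such a set unambiguously and that $\theta$ holds relative to it. If $\theta$ is false, an exact $t$ is a counterexample: it satisfies the premise, and a subset of $\mathbb Z$ that contains $0$, is closed under $n\mapsto n+1$ and omits $-1$ is $\mathbb N$, so the conclusion fails for every $y$. If $\theta$ is true and $t$ is any tuple satisfying the premise, we follow the successor from $1$ to obtain almost orthonormal numerals $s_0,s_1,\dots$, and richness supplies a new $y$ that selects these and nothing else.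

Three thresholds for $\eta_t$ occur. The premise yields numerals with $\eta_t<1/(4A_3)$. Codes need unitaries, and correcting the numerals costs a square root, after which $\eta_t$ must still be below $1/(8A_2)$, the threshold of the conclusion. Elements admitted at level $A_2$ must in turn fall safely under the dichotomy ``close or orthogonal'', which is imposed at the coarser level $A_1$.

\subsection{Definition}

To obtain values in $\{0,1\}$ we clip. Let $\operatorname{cl}(r)=\min(1,r^+)$ and
\begin{itemize}
\item $\kappa(r)=\operatorname{cl}(8r-1)$, which is $0$ for $r\le\frac18$, and is $1$ if and only if $r\ge\frac14$;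
\item $\gamma(r)=\operatorname{cl}((25r-11)/3)$, which is $0$ for $r\le0.44$ and $1$ for $r\ge0.56$;
\item $\lambda(r)=\operatorname{cl}(2r-\frac12)$, which is $0$ for $r\le\frac14$, and is $1$ if and only if $r\ge\frac34$;
\item $\mu(r)=\min\big(\operatorname{cl}(12(r-\frac14)),\operatorname{cl}(12(\frac34-r))\big)$, which is $1$ on $[\frac13,\frac23]$ and $0$ off $(\frac14,\frac34)$.
\end{itemize}
The function $\mu$ penalizes ambiguous values. All variables have sort $1$; $t$ is an $8$-tuple and $y,y_R$ are $11$-tuples. Put $\kappa_l(x)=\kappa(A_l\eta_t(x))$ for $l=1,2,3$. A formula $\min(1-\nu,\varphi)$ reads ``if $\nu$ holds, then $\varphi$ holds''.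

\medskip\noindent\emph{Premise.} Let $\nu_3(x)=\max\big(\kappa_3(x),\min(1,\psi(x,x;y))\big)$, and let $\mathrm{Pre}(t,y)$ be the maximum of
\begin{align*}
\mathsf P_0&=\min(1,100\|1-u^*u\|_2),\qquad\mathsf P_1=\nu_3(1),\\
\mathsf P_2&=\sup_x\min\Big(1-\nu_3(x),\ \inf_{x'}\max\big(\nu_3(x'),10\|xu-x'\|_2\big)\Big),\\
\mathsf P_3&=\sup_x\min\big(1-\nu_3(x),\ (1-\|xu-1\|_2)^+\big),\\
\mathsf P_4&=\sup_{x,x'}\min\big(1-\kappa_1(x),\ 1-\kappa_1(x'),\ 10\|x-x'\|_2,\ 10|\tau(x^*x')|\big).
\end{align*}
Note that $\mathsf P_0$ and $\mathsf P_4$ depend on $t$ only.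

\medskip\noindent\emph{Translation.} The domain of numbers is given by $\nu_2(x)=\max\big(\kappa_2(x),\gamma(\psi(x,x;y))\big)$, and the domain of relations by
\[
\mathrm{Cr}(y')=\sup_{x,x'}\min\big(1-\nu_2(x),\ 1-\nu_2(x'),\ \mu(\psi(x,x';y'))\big),
\]
which says that $y'$ is crisp on numbers. Write second-order formulas with $\neg,\wedge,\exists$ only. Attach a variable $x_i$ to each number variable $i$ and an $11$-tuple $y_R$ to each relation variable $R$, and define $\theta^*$ by
\begin{gather*}
(i=j)^*=\lambda(\|x_i-x_j\|_2),\quad S(i,j)^*=\lambda(\|x_iu-x_j\|_2),\quad R(i,j)^*=\gamma(\psi(x_i,x_j;y_R)),\\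
(\neg\theta)^*=1-\theta^*,\qquad(\theta\wedge\theta')^*=\max(\theta^*,\theta'^*),\\
(\exists i\,\theta)^*=\inf_{x_i}\max(\nu_2(x_i),\theta^*),\qquad(\exists R\,\theta)^*=\inf_{y_R}\max(\mathrm{Cr}(y_R),\theta^*).
\end{gather*}

\medskip\noindent\emph{Conclusion.} For a sentence $\theta$ let $\mathrm{Con}_\theta(t,y)$ be the maximum of $\theta^*(t,y)$ and
\begin{align*}
\mathsf C_0&=\sup_x\min\big(1-\kappa_2(x),\ \mu(\psi(x,x;y))\big),\qquad\mathsf C_1=\nu_2(1),\\
\mathsf C_2&=\sup_x\min\Big(1-\nu_2(x),\ \inf_{x'}\max\big(\nu_2(x'),\lambda(\|xu-x'\|_2)\big)\Big),\\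
\mathsf C_3&=\sup_x\min\big(1-\nu_2(x),\ 1-\lambda(\|xu-1\|_2)\big).
\end{align*}
The formulas $\nu_2,\nu_3,\mathrm{Cr},\theta^*,\mathrm{Pre},\mathrm{Con}_\theta$ take values in $[0,1]$. Finally,
\[
\sigma_\theta=\sup_t\Big(\inf_y\mathrm{Con}_\theta(t,y)-4\inf_y\mathrm{Pre}(t,y)\Big)^+ .
\]

\begin{lemma}\label{lem:prenex}
From $\theta$ one can compute a recursive prenex sentence that has the same value as $\sigma_\theta$ in every tracial algebra.
\end{lemma}

\begin{proof}
Let $h(r_1,\dots,r_k)$ be continuous and monotone in $r_1$, and let $x$ not occur in $\varphi_2,\dots,\varphi_k$. Then $h(\inf_x\varphi_1,\varphi_2,\dots)$ equals $\inf_xh(\varphi_1,\varphi_2,\dots)$ if $h$ is nondecreasing in $r_1$ and $\sup_xh(\varphi_1,\varphi_2,\dots)$ if it is nonincreasing; the same holds with $\sup$ and $\inf$ exchanged. The connectives applied to quantified subformulas of $\sigma_\theta$ are $\max$, $\min$, affine maps, $\operatorname{cl}$ and $(r-4r')^+$, once $\mu(\psi)$ is written as a minimum of two monotone functions of two separate copies of $\psi$. Each is continuous and monotone in each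 argument. After renaming bound variables, all quantifiers can be pulled out. The matrix is recursive, because $\|P\|_2=\sqrt{|\operatorname{Re}\tau(P^*P)|}$ for a $*$-polynomial $P$ with integer coefficients, $|\tau(w)|$ is the square root of a sum of two squares, and all constants are rational.
\end{proof}

We denote this prenex sentence again by $\sigma_\theta$.

\subsection{Correctness of the translation}

A triple $(t,y,(s_n)_{n\in\mathbb N})$ in $N$, with $s_n$ unitaries, is \emph{standard} if
\begin{enumerate}
\item[(S1)] $|\tau(s_m^*s_n)|\le\frac1{30}$ for $m\ne n$;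
\item[(S2)] $\|s_nu-s_{n+1}\|_2\le\frac1{30}$;
\item[(S3)] $\nu_2(s_n)=0$;
\item[(S4)] if $\nu_2(x)<1$, then $\|x-s_n\|_2\le\frac1{40}$ for some $n$.
\end{enumerate}
By (S1), $\|s_m-s_n\|_2^2\ge2-\frac1{15}$, so $\|s_m-s_n\|_2\ge1.39$ for $m\ne n$, and the number $n=n(x)$ in (S4) is unique. For an $11$-tuple $y'$ let $\operatorname{rel}(y')=\{(i,j):\psi(s_i,s_j;y')<\frac12\}$. If $\nu_2(x),\nu_2(x')<1$, then (S2), (S4) and \eqref{eq:psilip} give
\begin{equation}\label{eq:near}
\|xu-s_{n(x)+1}\|_2\le\tfrac1{40}+\tfrac1{30}<0.06,\qquad|\psi(x,x';y')-\psi(s_{n(x)},s_{n(x')};y')|\le0.1 .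
\end{equation}
Richness makes the relation quantifier range over all of $\mathcal P(\mathbb N^2)$.

\begin{lemma}\label{lem:allR}
Let $(t,y,(s_n))$ be standard. For every $R\subseteq\mathbb N^2$ there is $y'$ with $\operatorname{rel}(y')=R$ and $\mathrm{Cr}(y')=0$.
\end{lemma}

\begin{proof}
Let $y'$ be a code for $(s_n),R$ over $W^*(s_n:n\in\mathbb N)$. If $(i,j)\in R$, then $\psi(s_i,s_j;y')=0$ by Lemma~\ref{lem:psi}. If $(i,j)\notin R$, every $(i',j')\in R$ has $i'\ne i$ or $j'\ne j$, so $\psi_0(s_i,s_j)\ge\sqrt{2(1-1/900)}\ge1.41$ by (S1), and $\psi(s_i,s_j;y')\ge1$. Hence $\operatorname{rel}(y')=R$. In $\mathrm{Cr}(y')$ the term for $(x,x')$ is $0$ if $\nu_2(x)=1$ or $\nu_2(x')=1$. Otherwise $\psi(x,x';y')$ is at most $0.1$ or at least $0.9$ by \eqref{eq:near}, and $\mu$ vanishes there.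
\end{proof}

\begin{lemma}\label{lem:transl}
Let $(t,y,(s_n))$ be standard and let $\theta$ be a second-order formula. Assign to the free variables of $\theta^*$ elements $x_i$ with $\nu_2(x_i)<1$ and $11$-tuples $y_R$ with $\mathrm{Cr}(y_R)<1$. Then $\theta^*\in\{0,1\}$, and $\theta^*=0$ if and only if $\theta$ holds in $(\mathbb N,S)$ under $i\mapsto n(x_i)$, $R\mapsto\operatorname{rel}(y_R)$.
\end{lemma}

\begin{proof}
Induct on $\theta$, and write $n_i=n(x_i)$.

\emph{Equality.} $\|x_i-x_j\|_2$ is at most $\frac1{20}$ if $n_i=n_j$ and at least $1.39-\frac1{20}$ otherwise, so $\lambda$ of it is $0$ or $1$.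

\emph{Successor.} By \eqref{eq:near} and (S4), $\|x_iu-x_j\|_2$ differs from $\|s_{n_i+1}-s_{n_j}\|_2$ by less than $0.09$. So it is below $\frac14$ if $n_j=n_i+1$ and above $\frac34$ otherwise.

\emph{Relations.} By (S3), $\mu(\psi(s_{n_i},s_{n_j};y_R))\le\mathrm{Cr}(y_R)<1$, so $\psi(s_{n_i},s_{n_j};y_R)$ is below $\frac13$ if $(n_i,n_j)\in\operatorname{rel}(y_R)$ and above $\frac23$ otherwise. By \eqref{eq:near}, $\psi(x_i,x_j;y_R)$ is below $0.44$ or above $0.56$ accordingly, and $\gamma$ of it is $0$ or $1$.

\emph{Connectives.} On $\{0,1\}$, with $0$ as true, $1-r$ is negation and $\max$ is conjunction.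

\emph{Number quantifier.} If $\theta$ holds at $i\mapsto n$, then $x_i=s_n$ gives the term $0$, by (S3) and induction. If $\theta$ holds at no $n$, each term is $1$: either $\nu_2(x_i)=1$, or the induction hypothesis gives $\theta^*=1$.

\emph{Relation quantifier.} If $\theta$ holds at $R\mapsto R_0$, the tuple $y'$ of Lemma~\ref{lem:allR} for $R_0$ gives the term $0$. If $\theta$ holds at no relation, each term is $1$: either $\mathrm{Cr}(y_R)=1$, or the induction hypothesis gives $\theta^*=1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}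

Let $\Delta=\{(n,n):n\in\mathbb N\}$; domains are selected by codes for $\Delta$.

\subsection{Exact tuples}

Let $t\in N$ be exact. If $\kappa_l(x)<1$, then $\eta_t(x)<1/(4A_l)$, and Lemma~\ref{lem:Z}(b) gives a unique $n\in\mathbb Z$ with
\begin{equation}\label{eq:beta}
\|x-u^n\|_2\le\beta_l:=2A_l^{-1/2};\qquad\beta_1=2\cdot10^{-4},\quad\beta_2=2\cdot10^{-5},\quad\beta_3=2\cdot10^{-12}.
\end{equation}
Also $\kappa_l(u^n)=0$ for all $n\in\mathbb Z$ by Lemma~\ref{lem:Z}(a).

\begin{lemma}\label{lem:preexact}
If $t$ is exact, then $\inf_y\mathrm{Pre}(t,y)\le0.004$.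
\end{lemma}

\begin{proof}
Let $y$ be a code for $(u^n)_{n\ge0},\Delta$ over $W^*(u)$. By Lemma~\ref{lem:psi}, $\psi(u^n,u^n;y)=0$ and so $\nu_3(u^n)=0$ for $n\ge0$; for $n<0$ we have $\psi_0(u^n,u^n)=\sqrt2$ and $\psi(u^n,u^n;y)\ge1$. Thus $\mathsf P_0=\mathsf P_1=0$. In $\mathsf P_2$ and $\mathsf P_3$ only $x$ with $\nu_3(x)<1$ contribute; let $n$ be as in \eqref{eq:beta} with $l=3$. If $n<0$, then $\psi(x,x;y)\ge1-4\beta_3$ by \eqref{eq:psilip}, so $1-\nu_3(x)\le4\beta_3$. If $n\ge0$, then $x'=u^{n+1}$ has $\nu_3(x')=0$ and $10\|xu-x'\|_2\le10\beta_3$, and $\|xu-1\|_2\ge\sqrt2-\beta_3>1$. So $\mathsf P_2,\mathsf P_3\le10\beta_3$. In $\mathsf P_4$ only $x,x'$ with $\kappa_1<1$ contribute; they are within $\beta_1$ of some $u^n,u^{n'}$. Then $\|x-x'\|_2\le2\beta_1$ if $n=n'$, and $|\tau(x^*x')|\le2\beta_1$ otherwise by \eqref{eq:lip}. So $\mathsf P_4\le20\beta_1=0.004$.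
\end{proof}

\begin{lemma}\label{lem:conexact}
If $t$ is exact and $y$ is any $11$-tuple with $\mathsf C_0,\dots,\mathsf C_3<1$, then $(t,y,(u^n)_{n\ge0})$ is standard.
\end{lemma}

\begin{proof}
Since $\kappa_2(u^n)=0$, $\mathsf C_0<1$ gives $\psi(u^n,u^n;y)\notin[\frac13,\frac23]$ for $n\in\mathbb Z$. Let $J=\{n\in\mathbb Z:\psi(u^n,u^n;y)<\frac13\}$. If $\kappa_2(x)<1$ and $n$ is as in \eqref{eq:beta} with $l=2$, then $\psi(x,x;y)$ is within $4\beta_2$ of $\psi(u^n,u^n;y)$, so $\gamma(\psi(x,x;y))$ is $0$ if $n\in J$ and $1$ if not. Hence $\nu_2(u^n)=0$ for $n\in J$, and every $x$ with $\nu_2(x)<1$ is within $\beta_2$ of some $u^n$ with $n\in J$. Now $\mathsf C_1<1$ gives $0\in J$. Let $n\in J$. Then $\mathsf C_2<1$ at $x=u^n$ gives $x'$ with $\nu_2(x')<1$ and $\|u^{n+1}-x'\|_2<\frac34$; this $x'$ is within $\beta_2$ of $u^{n'}$ with $n'\in J$, and $\frac34+\beta_2<\sqrt2$ forces $n'=n+1$. If $-1\in J$, then $x=u^{-1}$ would give $\mathsf C_3=1$; so $-1\notin J$. A negative element of $J$ would lead to $-1$ by successors. Hence $J=\mathbb N$, which gives (S3) and (S4); (S1) and (S2) hold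 with $0$ on the right.
\end{proof}

\subsection{Arbitrary tuples satisfying the premise}

Now $t$ is arbitrary, and Lemma~\ref{lem:Z} is unavailable. The first step is Dedekind's argument that an injective successor map that misses the initial point has an infinite orbit.

\begin{lemma}\label{lem:num}
Let $\mathrm{Pre}(t,y_0)<\frac14$. There are unitaries $s_0=1,s_1,s_2,\dots$ in $N$ that satisfy \textup{(S1)}, \textup{(S2)} and $\kappa_2(s_n)=0$.
\end{lemma}

\begin{proof}
Form $\nu_3$ with $y_0$. Put $s_0'=1$; then $\nu_3(s_0')<\frac14$ by $\mathsf P_1$. If $\nu_3(s_n')<\frac14$, then $1-\nu_3(s_n')>\frac34$, so $\mathsf P_2<\frac14$ yields $s_{n+1}'$ with $\nu_3(s_{n+1}')<\frac14$ and $\|s_n'u-s_{n+1}'\|_2<\frac1{40}$. We have $\eta_t(s_n')<1/(4A_3)=2.5\cdot10^{-25}$, so $\kappa_1(s_n')=0$, and $\mathsf P_4<\frac14$ gives for all $m,n$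
\begin{equation}\label{eq:dich}
\|s_m'-s_n'\|_2<\tfrac1{40}\qquad\text{or}\qquad|\tau(s_m'^*s_n')|<\tfrac1{40}.
\end{equation}

We claim that the first alternative fails for $m<n$. Suppose it holds, with $m\ge1$, and put $d=s_{m-1}'-s_{n-1}'$. Then $\|du\|_2<\frac3{40}$. By traciality $\|1-uu^*\|_2=\|1-u^*u\|_2$, which is below $\frac1{400}$ by $\mathsf P_0<\frac14$. As $\|d\|_\infty\le2$,
\[
\|d\|_2^2=\|du\|_2^2+\tau\big(d^*d(1-uu^*)\big)\le0.0057+\tfrac4{400}<0.02 .
\]
The second alternative of \eqref{eq:dich} for $(m-1,n-1)$ would give $\|d\|_2^2\ge2(1-10^{-24})^2-\frac1{20}>1.9$, since $\|s_k'\|_2\ge1-\eta_t(s_k')$. So the first alternative holds for $(m-1,n-1)$; this use of the dichotomy keeps the errors from accumulating. Descending, $\|1-s_k'\|_2<\frac1{40}$ for $k=n-m\ge1$, so $\|s_{k-1}'u-1\|_2<\frac1{20}$, and the term of $\mathsf P_3$ at $x=s_{k-1}'$ exceeds $\frac34$. This contradiction proves the claim, so $|\tau(s_m'^*s_n')|<\frac1{40}$ for $m\ne n$.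

In a finite factor the partial isometry in a polar decomposition extends to a unitary, so $s_n'=s_n|s_n'|$ with $s_n$ unitary, and $s_0=1$. Since $(1-h)^2\le1-h^2$ for $0\le h\le1$,
\[
\|s_n-s_n'\|_2^2=\tau\big((1-|s_n'|)^2\big)\le1-\|s_n'\|_2^2\le2\eta_t(s_n')\le5\cdot10^{-25}.
\]
So $\|s_n-s_n'\|_2\le10^{-12}$. Then $\eta_t(s_n)\le2.5\cdot10^{-25}+3\cdot10^{-12}<1/(8A_2)$, that is, $\kappa_2(s_n)=0$; and (S1), (S2) hold because $\frac1{40}+2\cdot10^{-12}<\frac1{30}$.
\end{proof}

The second step chooses a new domain. A code over a countably generated $A$ controls $\psi$ only on $A$, whereas $\nu_2$ must be controlled on all of $N$. This is where Lemma~\ref{lem:dist} is needed for arbitrary $t$: every $x\in N$ with small $\eta_t(x)$ is close to $W_t$, which we include in $A$.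

\begin{lemma}\label{lem:stand}
Let $t$ and $(s_n)$ be as in Lemma~\ref{lem:num}, and let $y$ be a code for $(s_n),\Delta$ over $A=W^*(t,s_0,s_1,\dots)$. Then $(t,y,(s_n))$ is standard and $\mathsf C_0=\dots=\mathsf C_3=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:psi}, $\psi(s_n,s_n;y)=0$, so $\nu_2(s_n)=0$, which is (S3). Let $x\in(N)_1$ with $\kappa_2(x)<1$, so $\eta_t(x)<2.5\cdot10^{-11}$. Then $\kappa_1(x)=0=\kappa_1(s_n)$, and $\mathsf P_4<\frac14$, which depends on $t$ only, gives for each $n$ that $\|x-s_n\|_2<\frac1{40}$ or $|\tau(x^*s_n)|<\frac1{40}$.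

\emph{Case 1: $\|x-s_n\|_2<\frac1{40}$ for some $n$.} Then $\psi(x,x;y)\le0.1$ by \eqref{eq:psilip}.

\emph{Case 2: $|\tau(x^*s_n)|<\frac1{40}$ for all $n$.} Let $a=E_{W_t}(x)\in(A)_1$. By Lemma~\ref{lem:dist}, $\|x-a\|_2\le2.5\cdot10^{-11}$, so $\|a\|_2\ge1-10^{-10}$ and $|\tau(as_n^*)|<\frac1{30}$ for all $n$. Then $\psi_0(a,a)^2\ge2\big((1-10^{-10})^4-30^{-4}\big)\ge1.41^2$, so $\psi(a,a;y)\ge1$ and $\psi(x,x;y)\ge0.99$. In particular $\nu_2(x)=1$.

In both cases $\mu(\psi(x,x;y))=0$, so $\mathsf C_0=0$. If $\nu_2(x)<1$, we are in Case 1, which is (S4). So the triple is standard, and $\mathsf C_1=\nu_2(s_0)=0$. Let $\nu_2(x)<1$ and $n=n(x)$. By \eqref{eq:near}, $x'=s_{n+1}$ has $\lambda(\|xu-x'\|_2)=0=\nu_2(x')$, so $\mathsf C_2=0$; and $\|xu-1\|_2\ge\|s_{n+1}-s_0\|_2-0.06\ge1.33$, so $\mathsf C_3=0$.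
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The map $\theta\mapsto\sigma_\theta$ is computable by Lemma~\ref{lem:prenex}. All infinitely generic factors have the theory of the rich factor $N$, so we compute in $N$.

Let $\theta\notin V$ and let $t\in N$ be exact. For any $y$, either some $\mathsf C_i$ equals $1$, or $(t,y,(u^n))$ is standard by Lemma~\ref{lem:conexact} and $\theta^*=1$ by Lemma~\ref{lem:transl}. So $\inf_y\mathrm{Con}_\theta(t,y)=1$, and $\sigma_\theta^N\ge1-4\cdot0.004\ge0.98$ by Lemma~\ref{lem:preexact}.

Let $\theta\in V$ and let $t\in(N)_1^8$ be arbitrary. If $\inf_y\mathrm{Pre}(t,y)\ge\frac14$, the term for $t$ is $0$ because $\mathrm{Con}_\theta\le1$. Otherwise Lemmas~\ref{lem:num} and~\ref{lem:stand} and richness give $y$ with $\mathsf C_0=\dots=\mathsf C_3=0$ and a standard triple, so $\theta^*=0$ by Lemma~\ref{lem:transl}. Then $\mathrm{Con}_\theta(t,y)=0$, and the term for $t$ is again $0$. Hence $\sigma_\theta^N=0$.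
\end{proof}

With Theorem~\ref{thm:B}, this completes the proof of Theorem~\ref{thm:main}.

\section{The exact degree of the infinitely generic theory}\label{sec:C}

To prove $T^{\inf}\le_TV$ we reduce Definition~\ref{def:inf} to separable factors and code these by sets of integers. Replacing a variable of sort $n$ by $nx$ with $x$ of sort $1$ changes neither values nor forcing values, so all variables now have sort $1$. By the L\"owenheim--Skolem theorem, every separable subset of a II$_1$ factor lies in a separable II$_1$ subfactor.

\begin{lemma}\label{lem:sep}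
\begin{enumerate}
\item[(a)] If $M_0\subseteq M$ and $\varphi=\sup_x\varphi'$ is over $M_0$, then $F_{M_0}(\varphi)=F_M(\varphi)$.
\item[(b)] $F_M(\varphi)=\inf F_{M_0}(\varphi)$, where $M_0$ ranges over the separable II$_1$ subfactors of $M$ containing the parameters of $\varphi$.
\item[(c)] For separable $M$, clause \textup{(iii)} of Definition~\ref{def:inf} may be restricted to separable $N,N'$.
\item[(d)] If $\varphi$ has no parameters and $N$ is infinitely generic, then $\varphi^N=\inf\{F_M(\varphi):M\text{ separable}\}$.
\item[(e)] In clauses \textup{(ii)} and \textup{(iii)}, $b$ may be restricted to a dense subset of the unit ball.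
\end{enumerate}
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:mono}(a) as ``monotonicity''.

(a) Monotonicity gives $\ge$. For $N\supseteq M_0$ and $b\in N$, let $\hat N$ be a II$_1$ factor containing $N*_{M_0}M$. It extends both $N$ and $M$, so $\inf_{N'\supseteq N}F_{N'}(\varphi'(b))\le\inf_{N'\supseteq\hat N}F_{N'}(\varphi'(b))\le F_M(\varphi)$.

(b) Monotonicity gives $\le$. If $\varphi$ is quantifier-free or begins with $\sup$, every $M_0$ has $F_{M_0}(\varphi)=F_M(\varphi)$, by (a) in the second case. If $\varphi=\inf_x\varphi'$ and $\varepsilon>0$, pick $b\in M$ with $F_M(\varphi'(b))<F_M(\varphi)+\varepsilon$ and, by induction, $M_0\ni b$ with $F_{M_0}(\varphi'(b))<F_M(\varphi)+\varepsilon$. Then $F_{M_0}(\varphi)<F_M(\varphi)+\varepsilon$.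

(c) Let $N$ be separable, $b\in N$, $N'\supseteq N$ and $\varepsilon>0$. By (b) some separable $M_0\subseteq N'$ has $F_{M_0}(\varphi(b))<F_{N'}(\varphi(b))+\varepsilon$. A separable II$_1$ subfactor of $N'$ containing $M_0\cup N$ satisfies the same bound by monotonicity. So the inner infimum may be restricted. For the outer supremum, let $N\supseteq M$ and $b\in N$ be arbitrary, and choose a separable II$_1$ factor $N_1$ with $M\cup\{b\}\subseteq N_1\subseteq N$. For $N_1'\supseteq N_1$, a II$_1$ factor $\hat N$ containing $N*_{N_1}N_1'$ gives $\inf_{N'\supseteq N}F_{N'}(\varphi(b))\le F_{\hat N}(\varphi(b))\le F_{N_1'}(\varphi(b))$. So the term for $(N_1,b)$ is at least the term for $(N,b)$.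

(d) Any $M$ embeds in an infinitely generic $N'$ by Proposition~\ref{prop:embed}, and $\varphi^N=\varphi^{N'}=F_{N'}(\varphi)\le F_M(\varphi)$. Conversely, $\varphi^N=F_N(\varphi)$ and (b) applies.

(e) The matrix is a uniformly continuous function of moments, so by \eqref{eq:lip} it has a modulus of continuity in all its variables that is independent of the algebra. Suprema and infima of families with a common modulus have that modulus, so by induction along the prefix $\bar b\mapsto F_M(\varphi(\bar b))$ and $b\mapsto\inf_{N'\supseteq N}F_{N'}(\varphi(b))$ have it too.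
\end{proof}

The \emph{moment function} of a sequence $(a_i)_{i\in\mathbb N}$ in $(M)_1$ is the function $X$ on $*$-words in letters $X_0,X_1,\dots$ given by $X(w)=\tau(w(a))$. We identify a complex function $X$ on words with the set of natural numbers that codes the relations $\operatorname{Re}X(w)<q$ and $\operatorname{Im}X(w)<q$, $q\in\mathbb Q$. A \emph{presentation} is the moment function $X$ of a dense sequence in the unit ball of a separable II$_1$ factor; $X$ determines the factor $M_X$ and the sequence up to isomorphism.

\begin{lemma}\label{lem:codes}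
The statement ``$X$ is a presentation'' is arithmetical in $X$.
\end{lemma}

\begin{proof}
Extend $X$ linearly to $*$-polynomials. Four arithmetical conditions are imposed in turn.

\emph{Trace.} The properties \eqref{eq:trace} with all $n_i=1$ need only be checked for polynomials over $\mathbb Q(i)$. By the proof of Lemma~\ref{lem:P0}, they say that $X$ is the moment function of contractions $a_i$ generating a tracial algebra $M$.

\emph{Density.} For $x\in M$, $\|x\|_\infty\le1$ if and only if $\tau((x^*x)^k)\le1$ for all $k$, because $\tau$ is faithful. By Kaplansky's density theorem, the elements $P(a)$ with $P$ a $*$-polynomial over $\mathbb Q(i)$ and $\|P(a)\|_\infty\le1$ are dense in $(M)_1$. So $(a_i)$ is dense in $(M)_1$ if and only if for every such $P$ with $X((P^*P)^k)\le1$ for all $k$, and every rational $\varepsilon>0$, there is $i$ with $\|P(a)-a_i\|_2<\varepsilon$.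

\emph{Factoriality.} Given density, $M$ is a factor if and only if $\|a_i-\tau(a_i)\|_2\le\sup_j\|[a_i,a_j]\|_2$ for all $i$. Indeed, let $M$ be a factor and $x\in(M)_1$. The element of least norm in the closed convex hull of $\{vxv^*:v\text{ unitary}\}$ is unique, hence invariant under conjugation, hence scalar, and its trace is $\tau(x)$. So $\|x-\tau(x)\|_2\le\sup_v\|x-vxv^*\|_2=\sup_v\|[x,v]\|_2\le\sup_j\|[x,a_j]\|_2$. Conversely, the inequality passes to all $x\in(M)_1$ by continuity and makes central elements scalar.

\emph{Type II$_1$.} The factor $M$ is infinite dimensional if and only if for some rational $\varepsilon>0$ there are arbitrarily large finite sets of $a_i$'s with pairwise distances at least $\varepsilon$: a finite-dimensional ball is compact, and a II$_1$ factor contains a Haar unitary.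
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Theorem~\ref{thm:A}, $\theta\in V$ if and only if $(\sigma_\theta,\frac12)\in T^{\inf}$, so $V\le_TT^{\inf}$. The last clause is Theorem~\ref{thm:B}. It remains to show $T^{\inf}\le_TV$.

An \emph{extension} of a presentation $X$ is a pair $(Y,e)$ with $Y$ a presentation and $e:\mathbb N\to\mathbb N$ such that $X(w)=Y(e(w))$ for all words $w$, where $e$ acts on the indices of letters. It induces an embedding $M_X\to M_Y$, and every separable extension of $M_X$ arises in this way, by choosing a dense sequence that contains the $a_i$. Name parameters by their indices $\bar\imath$ in the dense sequence, and let $\varphi$ be recursive prenex. By Lemma~\ref{lem:sep}(c,e), the statement $F_{M_X}(\varphi(\bar\imath))<r$ is equivalent to the following.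
\begin{itemize}
\item For quantifier-free $\varphi$: the finitely many relevant values of $X$ lie in a closed rational box on which $\varphi<r$. This is arithmetical in $X$.
\item For $\varphi=\inf_x\varphi'$: $\exists j\ F_{M_X}(\varphi'(\bar\imath,j))<r$.
\item For $\varphi=\sup_x\varphi'$: there is a rational $r'<r$ such that for every extension $(Y,e)$ of $X$ and every $j$ there is an extension $(Z,e')$ of $Y$ with $F_{M_Z}\big(\varphi'(e'(e(\bar\imath)),e'(j))\big)<r'$.
\end{itemize}
With Lemma~\ref{lem:codes}, this recursion computes from $\varphi$ a formula of second-order arithmetic in $X,\bar\imath,r$. By Lemma~\ref{lem:sep}(d), $(\varphi,r)\in T^{\inf}$ if and only if some presentation $X$ has $F_{M_X}(\varphi)<r$. This is a sentence of second-order arithmetic computable from $(\varphi,r)$, and $V$ decides it.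
\end{proof}

\begin{corollary}\label{cor:D}
Let $M$ be a separable II$_1$ factor elementarily equivalent to an infinitely generic one, and let $X$ be the moment function of a $\|\cdot\|_2$-dense sequence in $(M)_1$. Then $V\le_TX^{(\omega)}$. In particular $X$ is not definable in second-order arithmetic.
\end{corollary}

\begin{proof}
Here $X^{(\omega)}$ is the effective join of the iterated jumps of $X$; it decides first-order arithmetic with a predicate for $X$. By uniform continuity, quantifiers in $M$ may be restricted to the dense sequence: $(\inf_x\varphi')^M<r$ if and only if $\exists j\ \varphi'(j)^M<r$, and $(\sup_x\varphi')^M<r$ if and only if $\exists r'<r\ \forall j\ \varphi'(j)^M<r'$. So from a recursive prenex sentence $\varphi$ and $r\in\mathbb Q$ one computes an arithmetical statement about $X$ equivalent to $\varphi^M<r$, and $V\le_TT^{\inf}\le_TX^{(\omega)}$. If $X$ were definable in second-order arithmetic, so would be $X^{(\omega)}$ and hence $V$, contradicting Tarski's theorem.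
\end{proof}

\begin{thebibliography}{9}
\bibitem{GH} Isaac Goldbring and Bradd Hart, \emph{A survey on the model theory of tracial von Neumann algebras}, arXiv:2210.15508 (2022).
\end{thebibliography}
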